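\title{Resolvability at singular cardinals}

\begin{abstract}
A topological space is $\kappa$-resolvable if it contains $\kappa$ pairwise disjoint dense subsets. We prove in ZFC, with no separation axioms, that for every singular cardinal $\lambda$ a space that is $\mu$-resolvable for all $\mu<\lambda$ is $\lambda$-resolvable. Together with Illanes' theorem for $\lambda=\omega$ and counterexamples at uncountable regular cardinals, this determines the infinite $\lambda$ for which the implication holds. The proof attaches to each given dense set an edge of a graph so that the edges active at any one point form a forest; the edges are chosen in the forcing extension by the open sets of the space.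
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are nonempty, and no separation axiom is assumed. For a cardinal $\kappa>1$, a space $X$ is \emph{$\kappa$-resolvable} if it contains $\kappa$ pairwise disjoint dense subsets. Dense sets are nonempty, so this requires $\kappa\le|X|$, and it implies $\mu$-resolvability for $1<\mu<\kappa$. Hence there is a least cardinal $r(X)>1$ for which $X$ is not $r(X)$-resolvable, and $X$ is $\kappa$-resolvable exactly when $1<\kappa<r(X)$. A space with an isolated point has $r(X)=2$. The cosets of $\mathbb Q$ show that $r(\mathbb R)=(2^\omega)^+$. In the indiscrete space on $\mu$ points every singleton is dense, so $r(X)=\mu^+$.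

Thus every successor cardinal is of the form $r(X)$. An infinite cardinal $\lambda$ is of this form exactly when the implication
\begin{equation}\label{eq:impl}
X \text{ is $\mu$-resolvable for all } \mu<\lambda\ \Longrightarrow\ X \text{ is $\lambda$-resolvable}
\end{equation}
fails for some space $X$; here and below, ``for all $\mu<\lambda$'' ranges over cardinals $\mu>1$. Illanes proved \eqref{eq:impl} for $\lambda=\omega$, and Bhaskara Rao proved it for singular $\lambda$ with $\operatorname{cf}(\lambda)=\omega$. It is also known that \eqref{eq:impl} fails for every uncountable regular $\lambda$. The remaining case is the question of Juhasz, Soukup and Szentmiklossy \cite{JSS}: \emph{does \eqref{eq:impl} hold when $\lambda$ is singular and $\operatorname{cf}(\lambda)>\omega$?}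

Let $\theta=\operatorname{cf}(\lambda)<\lambda$ and let $\mu_\nu<\lambda$ $(\nu<\theta)$ be cardinals with supremum $\lambda$. If $X$ had pairwise disjoint dense subspaces $Y_\nu$ $(\nu<\theta)$ with $Y_\nu$ being $\mu_\nu$-resolvable, then $X$ would be $\lambda$-resolvable, since a dense subset of $Y_\nu$ is dense in $X$. This suggests a positive answer. Now $X$ does have $\theta$ disjoint dense subspaces, but the hypothesis says nothing about their resolvability, and the dense sets that it provides may meet each $Y_\nu$ in a negligible set. For instance, if $Y_n$ $(n<\omega)$ are disjoint dense subsets of $\mathbb Q$ and $\{U_n:n<\omega\}$ is a base of nonempty open sets, then choosing one point from each $U_n\cap Y_n$ gives a dense set that meets each $Y_n$ in a single point. One may instead try to shrink the given dense sets by recursion on $\nu<\theta$ until they are disjoint. For uncountable $\theta$ such a recursion has limit stages, where a decreasing sequence of dense sets may have empty intersection, as the sets obtained from $\mathbb Q$ by removing the first $n$ points of an enumeration do. The proof below uses no recursion on $\nu$: each given dense set is cut once,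 into pieces that are locally two in number.

\begin{theorem}\label{thm:main}
Let $\lambda$ be a singular cardinal and let $X$ be a topological space that is $\mu$-resolvable for all $\mu<\lambda$. Then $X$ is $\lambda$-resolvable.
\end{theorem}

So the answer is yes, in ZFC, and the proof includes the case $\operatorname{cf}(\lambda)=\omega$. The new dense sets can be patched together from pieces of the given ones.

\begin{theorem}\label{thm:refined}
Let $X$ be a space, let $\lambda$ be a singular cardinal and let $K\subset\lambda$ be a cofinal set of infinite cardinals. For each $\mu\in K$ let $\{D_{(\mu,t)}:t<\mu\}$ be pairwise disjoint dense subsets of $X$. Then there are pairwise disjoint dense sets $E_\eta$ $(\eta<\lambda)$ such that for each $\eta$ there is a disjoint family $\mathcal U_\eta$ of open sets with dense union, with $E_\eta\subset\bigcup\mathcal U_\eta$, and such that for every $U\in\mathcal U_\eta$ the set $E_\eta\cap U$ is contained in a single $D_{(\mu,t)}$.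
\end{theorem}

Theorem~\ref{thm:main} follows. Infinite successor cardinals are regular, so a singular $\lambda$ is a limit cardinal, and the set $K$ of all infinite cardinals below $\lambda$ is cofinal in $\lambda$. Choose $\mu$ disjoint dense sets for each $\mu\in K$ and apply Theorem~\ref{thm:refined}.

\begin{theorem}\label{thm:class}
For an infinite cardinal $\lambda$, the implication \eqref{eq:impl} holds for every space $X$ if and only if $\lambda=\omega$ or $\lambda$ is singular. Equivalently, $r(X)$, if infinite, is an uncountable regular cardinal, and every uncountable regular cardinal is of the form $r(X)$.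
\end{theorem}

Section~\ref{sec:ideal} introduces the spaces defined by ideals and the counterexample for regular $\lambda$. Section~\ref{sec:model} proves Theorem~\ref{thm:main} by hand for these spaces and $\lambda=\aleph_\omega$. Two steps of that argument do not generalize directly; they are replaced by a combinatorial lemma (Section~\ref{sec:edges}) and by forcing with open sets (Section~\ref{sec:forcing}). Section~\ref{sec:proof} proves Theorem~\ref{thm:refined}, and Section~\ref{sec:cons} derives a local version, a version for ideals, and Theorem~\ref{thm:class}.

An ordinal is the set of smaller ordinals, a cardinal is an initial ordinal, $[A]^2$ is the set of two-element subsets of $A$, and $g[A]$ is the image of $A$ under $g$. We identify a graph with its set of edges, which are two-element sets of vertices. Paths and cycles are finite, a cycle has at least three vertices, and a \emph{forest} is a graph of any cardinality with no cycle.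

\section{Ideal topologies and regular cardinals}\label{sec:ideal}

An \emph{ideal} on a set $X$ is a family $I$ of subsets of $X$ that contains $\emptyset$ and is closed under subsets and finite unions. It is \emph{proper} if $X\notin I$, and a set $A\subset X$ is \emph{$I$-positive} if $A\notin I$.

\begin{lemma}\label{lem:ideal}
Let $I$ be a proper ideal on $X$. Then $\tau_I=\{\emptyset\}\cup\{X\setminus A:A\in I\}$ is a topology on $X$, and $D\subset X$ is dense if and only if $D$ is $I$-positive.
\end{lemma}

\begin{proof}
The complements of the nonempty members of $\tau_I$ are the members of $I$, and $I$ contains $\emptyset$ and is closed under finite unions and under intersections of nonempty subfamilies. Since $I$ is proper, each $X\setminus A$ with $A\in I$ is nonempty. So $D$ fails to be dense if and only if $D\subset A$ for some $A\in I$, that is, $D\in I$.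
\end{proof}

We recall the $\Delta$-system lemma: if $\lambda$ is an uncountable regular cardinal and $d_k$ $(k<\lambda)$ are finite sets, then there are $J\subset\lambda$ of size $\lambda$ and a finite set $u$ with $d_k\cap d_{k'}=u$ for all distinct $k,k'\in J$.

\begin{proposition}\label{prop:regular}
For every uncountable regular cardinal $\lambda$ there is a space that is $\mu$-resolvable for all $\mu<\lambda$ but not $\lambda$-resolvable.
\end{proposition}

\begin{proof}
Let $X=\prod_{1\le\xi<\lambda}\xi$ be the set of functions $x$ on $\lambda\setminus\{0\}$ with $x(\xi)<\xi$ for all $\xi$. For a finite partial function $q$ on $\lambda\setminus\{0\}$ with $q(\xi)<\xi$ on its domain, let $C_q=\{x\in X:q\subset x\}\ne\emptyset$. We make the sets $C_q$ dense, and as few other sets as possible. The ideal $\{\emptyset\}$ contains no $C_q$, and this property passes to unions of chains, so by Zorn's lemma there is an ideal $I$ maximal among those that contain no $C_q$. It is proper because $X=C_\emptyset$. Give $X$ the topology $\tau_I$. For $1<\mu<\lambda$ the sets $C_{\{(\mu,t)\}}$ $(t<\mu)$ are disjoint and dense, so $X$ is $\mu$-resolvable.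

If $A\notin I$, then $\{B\subset X:B\setminus A\in I\}$ is an ideal that contains $I$ and $A$, so by maximality it contains some $C_q$. Suppose that $A_k$ $(k<\lambda)$ are disjoint dense sets, and take $q_k$ with $C_{q_k}\setminus A_k\in I$. Apply the $\Delta$-system lemma to the domains of the $q_k$ to get $J$ and $u$. There are at most $\prod_{\xi\in u}|\xi|<\lambda$ possibilities for $q_k{\restriction}u$, so there are distinct $k,k'\in J$ with $q_k{\restriction}u=q_{k'}{\restriction}u$. Then $q=q_k\cup q_{k'}$ is a function, and since $A_k\cap A_{k'}=\emptyset$,
\[
C_q=C_{q_k}\cap C_{q_{k'}}\subset(C_{q_k}\setminus A_k)\cup(C_{q_{k'}}\setminus A_{k'})\in I,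
\]
which contradicts the choice of $I$.
\end{proof}

\begin{remark}
For singular $\lambda$ the same construction gives a $\lambda$-resolvable space. Take $\theta=\operatorname{cf}(\lambda)$ and cardinals $\mu_\nu$ $(\nu<\theta)$ with $\theta<\mu_\nu<\lambda$ and supremum $\lambda$. The $\lambda$ many dense sets $C_{\{(\theta,\nu),(\mu_\nu,t)\}}$ $(\nu<\theta,\ t<\mu_\nu)$ are pairwise disjoint. This is the favorable situation of Section~\ref{sec:intro}, with $Y_\nu=C_{\{(\theta,\nu)\}}$.
\end{remark}

\section{The model case: ideals and $\aleph_\omega$}\label{sec:model}

Let $I$ be a proper ideal on $X$, and for each $n<\omega$ let $D_{(n,t)}$ $(t<\aleph_{n+1})$ be pairwise disjoint $I$-positive sets. We call $n$ the \emph{level} of $l=(n,t)$. We find $\aleph_\omega$ pairwise disjoint $I$-positive sets; by Lemma~\ref{lem:ideal} this is Theorem~\ref{thm:main} for $\lambda=\aleph_\omega$ and the topology $\tau_I$.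

Sets of different levels may overlap in any way. We know only that a point lies in at most one set of each level, and that if a positive set is cut into finitely many pieces, one piece is positive. The plan is to cut each $D_l$ into pieces and to label the pieces so that pieces with the same label are disjoint; it then suffices to find one label carried by $\aleph_\omega$ positive pieces. If we do not cut at all, we can give the same label only to sets of the same level, and no label is used $\aleph_\omega$ times. So we allow two labels $i,j$ for each $D_l$, that is, an edge $e(l)=\{i,j\}$ of a graph on the labels, and every point $x\in D_l$ decides whether it belongs to the piece labeled $i$ or to the piece labeled $j$. Pieces with the same label are disjoint if each point $x$ uses each label at most once, that is, if $x$ selects distinct endpoints from the edges $e(l)$ with $x\in D_l$. Forests allow this.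

\begin{lemma}\label{lem:forest}
Let $\Gamma$ be a forest. There is an injective map $\sigma$ from $\Gamma$ to its vertices with $\sigma(p)\in p$ for every edge $p$.
\end{lemma}

\begin{proof}
Two vertices in the same component of a forest are joined by a unique path. Choose a root in each component. Let $p=\{v,w\}$ be an edge and let $P$ be the path from the root of its component to $v$. If $w$ is not on $P$, then $P$ followed by $p$ is the path from the root to $w$. If $w$ is on $P$, then the part of $P$ from $w$ to $v$ is the unique path between them, namely $p$. In both cases $p$ is the last edge of the path from the root to one of its endpoints; let $\sigma(p)$ be such an endpoint. The vertex $\sigma(p)$ determines this path and hence $p$.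
\end{proof}

We therefore need a graph in which edges taken from different levels never form a cycle. For distinct functions $a,a'$ with the same ordinal as domain, let
\[
\Delta(a,a')=\min\{\nu:a(\nu)\ne a'(\nu)\}.
\]
Thus $\Delta(a,a')>\nu$ if and only if $a{\restriction}(\nu+1)=a'{\restriction}(\nu+1)$.

\begin{lemma}\label{lem:rainbow}
Let $F$ be a set of functions with a common ordinal domain, and let $\Gamma\subset[F]^2$ be a set of pairs on which $\Delta$ is injective. Then $\Gamma$ is a forest.
\end{lemma}

\begin{proof}
Suppose that $a_1,\dots,a_n$ is a cycle in $\Gamma$. Let $\nu$ be the least value of $\Delta$ on its edges; it is attained on exactly one edge, say $\{a_n,a_1\}$. The other edges have $\Delta>\nu$, so $a_1{\restriction}(\nu+1)=a_2{\restriction}(\nu+1)=\dots=a_n{\restriction}(\nu+1)$. This contradicts $\Delta(a_n,a_1)=\nu$.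
\end{proof}

For example, let $a,a',a'',a'''$ be binary sequences that begin with $000$, $001$, $010$, $100$. The edges $\{a,a'\}$, $\{a',a''\}$, $\{a'',a'''\}$ have $\Delta=2,1,0$ and form a path; with root $a$, the map $\sigma$ sends them to $a',a'',a'''$. The triangle on $a,a',a''$ has $\Delta=2,1,1$ and repeats a value.

\medskip\noindent\emph{The edges.} Let the set of labels be a set $F$ of $\aleph_1$ functions from $\omega$ to $\{0,1\}$, and let $\mathcal E_n$ be the set of pairs from $F$ with $\Delta=n$. Discard the levels $n$ with $\mathcal E_n=\emptyset$. For the others, $|\mathcal E_n|\le\aleph_1\le\aleph_{n+1}$, so we can assign to each $l=(n,t)$ an edge $e(l)\in\mathcal E_n$ such that each edge in $\mathcal E_n$ is assigned $\aleph_{n+1}$ times.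

\medskip\noindent\emph{The cut.} Fix $x\in X$. The indices $l$ with $x\in D_l$ have distinct levels, so the edges $e(l)$ have distinct values of $\Delta$. By Lemmas~\ref{lem:rainbow} and~\ref{lem:forest} we can select distinct endpoints $o_x(l)\in e(l)$. Put $D_{l,a}=\{x\in D_l:o_x(l)=a\}$. If $e(l)=\{a,a'\}$, then $D_l=D_{l,a}\cup D_{l,a'}$, and for fixed $a$ the sets $D_{l,a}$ are pairwise disjoint.

\medskip\noindent\emph{A popular label.} For each $l$ choose $o(l)\in e(l)$ with $D_{l,o(l)}$ positive. An edge $p\in\mathcal E_n$ is $e(l)$ for $\aleph_{n+1}$ indices $l$, so one endpoint $o^*(p)$ of $p$ is $o(l)$ for $\aleph_{n+1}$ of them. We claim that some $a\in F$ is $o^*(p)$ for edges $p$ from infinitely many $\mathcal E_n$; then there are $\aleph_\omega$ positive sets $D_{l,a}$, and we are done. Otherwise each $a$ has a bound $b(a)<\omega$ such that $a=o^*(p)$ implies $\Delta(p)\le b(a)$. The function $b$ takes some value $m$ on an uncountable set, and there are only $2^{m+1}$ possibilities for $a{\restriction}(m+1)$. So there are $a\ne a'$ with $b(a)=b(a')=m$ and $\Delta(a,a')>m$. Neither endpoint of $\{a,a'\}$ can be $o^*(\{a,a'\})$, a contradiction.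

\medskip
Two steps are special to this case. First, the last paragraph counts the restrictions $a{\restriction}(m+1)$. For cofinality $\theta=\omega_1$ one would use functions on $\omega_1$, which can have $2^\omega$ restrictions to $\omega+1$, while each $\mathcal E_\nu$ must have fewer than $\lambda$ edges; ZFC does not prove $2^\omega<\lambda$ for, say, $\lambda=\aleph_{\omega_1}$. Second, in a general space a dense set may be the union of two sets that are not dense, as in $\mathbb Q=(\mathbb Q\cap(-\infty,0])\cup(\mathbb Q\cap(0,\infty))$, so $o(l)$ cannot be chosen once for the whole space.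

\section{Edges for the levels of a singular cardinal}\label{sec:edges}

We replace counting by pressing down. Let $\chi$ be an uncountable regular cardinal. A set $S\subset\chi$ is \emph{stationary} if it meets every closed unbounded subset of $\chi$; stationary sets are unbounded in $\chi$. We use three standard facts.
\begin{itemize}
\item[(S1)] For regular $\theta<\chi$, the set $\{i<\chi:\operatorname{cf}(i)=\theta\}$ is stationary.
\item[(S2)] A function on a stationary set that takes fewer than $\chi$ values is constant on a stationary subset.
\item[(S3)] (Fodor's lemma.) A function $h$ on a stationary set with $h(i)<i$ for all $i$ is constant on a stationary subset.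
\end{itemize}

\begin{lemma}\label{lem:functions}
Let $\theta$ be an infinite regular cardinal and $\chi=\theta^{++}$. There are $S\subset\chi$ and pairwise distinct functions $a_i:\theta\to\chi$ $(i\in S)$ such that for every $b:S\to\theta$ there are $i\ne j$ in $S$ with $\Delta(a_i,a_j)>\max(b(i),b(j))$.
\end{lemma}

The natural candidates are increasing cofinal maps $a_i:\theta\to i$ for $i$ of cofinality $\theta$. For fixed $\nu$, Fodor's lemma yields many $i$ with the same value $a_i(\nu)$, but we need agreement at all coordinates up to $\nu$, and an infinite intersection of stationary sets may be empty. So we arrange that the single value $a_i(\nu)$ determines $a_i{\restriction}\nu$. The function $a_i$ will enumerate part of a cofinal set $A_i\subset i$ such that, for $\beta\in A_i$, the set $A_i\cap\beta$ can be read off from $\beta$ and one ordinal $\gamma$ that does not depend on $i$.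

\begin{proof}
Let $\kappa=\theta^+$, so that $\chi=\kappa^+$. For $0<\beta<\chi$ fix a surjection $g_\beta:\kappa\to\beta$. For $\gamma<\kappa$ the set $g_\beta[\gamma]$ has size at most $\theta$, and since $\kappa$ is regular, every subset of $\beta$ of size at most $\theta$ is contained in $g_\beta[\gamma]$ for some $\gamma<\kappa$. Let $S_0=\{i<\chi:\operatorname{cf}(i)=\theta\}$.

\medskip\noindent\emph{Claim. For $i\in S_0$ there is $\gamma_i<\kappa$ such that $A_i=g_i[\gamma_i]$ is cofinal in $i$ and $A_i\cap\beta=g_\beta[\gamma_i]$ for all $\beta\in A_i\setminus\{0\}$.}

Since $i$ has a cofinal subset of size $\theta$, there is $\gamma^0<\kappa$ with $g_i[\gamma^0]$ cofinal in $i$. Let $\gamma^n<\kappa$ be given. For each $\beta\in g_i[\gamma^n]\setminus\{0\}$, the set $g_\beta[\gamma^n]\subset\beta\subset i$ and the set $g_i[\gamma^n]\cap\beta\subset\beta$ have size at most $\theta$, and there are at most $\theta$ such $\beta$. So there is $\gamma^{n+1}$ with $\gamma^n<\gamma^{n+1}<\kappa$ such that for all these $\beta$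
\[
g_\beta[\gamma^n]\subset g_i[\gamma^{n+1}]\qquad\text{and}\qquad g_i[\gamma^n]\cap\beta\subset g_\beta[\gamma^{n+1}].
\]
Let $\gamma_i=\sup_n\gamma^n<\kappa$. Then $A_i=\bigcup_n g_i[\gamma^n]$ is cofinal in $i$. An element $\beta\in A_i\setminus\{0\}$ lies in $g_i[\gamma^n]$ for all large $n$, and taking unions over these $n$ gives $g_\beta[\gamma_i]\subset A_i$ and $A_i\cap\beta\subset g_\beta[\gamma_i]$. As $g_\beta[\gamma_i]\subset\beta$, the claim follows.

\medskip
Let $\varepsilon_i$ be the order type of $A_i$ and $\pi_i:\varepsilon_i\to A_i$ the increasing enumeration. Then $\varepsilon_i<\kappa$ because $|A_i|\le\theta$, and $\operatorname{cf}(\varepsilon_i)=\operatorname{cf}(i)=\theta$ because $\pi_i$ is increasing and cofinal in $i$. The map $i\mapsto(\gamma_i,\varepsilon_i)$ takes at most $\kappa<\chi$ values, so by (S1) and (S2) there are a stationary $S\subset S_0$ and $\gamma,\varepsilon<\kappa$ with $\gamma_i=\gamma$ and $\varepsilon_i=\varepsilon$ for all $i\in S$. Fix a strictly increasing cofinal $f:\theta\to\varepsilon$ with $f(0)\ge1$, and put $a_i=\pi_i\circ f$ for $i\in S$. Then $0<a_i(\nu)<i$, and the range of $a_i$ has supremum $i$, so the $a_i$ are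 distinct.

Suppose that $a_i(\nu)=a_j(\nu)=\beta$. Then $A_i\cap\beta=g_\beta[\gamma]=A_j\cap\beta$, and both $\pi_i{\restriction}f(\nu)$ and $\pi_j{\restriction}f(\nu)$ are the increasing enumeration of this set. Since $f(\nu')<f(\nu)$ for $\nu'<\nu$, we obtain
\begin{equation}\label{eq:coh}
a_i(\nu)=a_j(\nu)\ \Longrightarrow\ a_i{\restriction}(\nu+1)=a_j{\restriction}(\nu+1).
\end{equation}

Let $b:S\to\theta$. By (S2), $b$ is constant, with value $\nu$ say, on a stationary $S'\subset S$. By (S3), $i\mapsto a_i(\nu)$ is constant on a stationary $S''\subset S'$. For $i\ne j$ in $S''$, \eqref{eq:coh} gives $\Delta(a_i,a_j)>\nu=b(i)=b(j)$.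
\end{proof}

The proof shows where $\theta^{++}$ comes from: the bound $\kappa$ for the parameter $\gamma$ must exceed $\theta$ for $g_i[\gamma]$ to be cofinal in $i$, and $\chi$ must exceed $\kappa$ for one $\gamma$ to serve stationarily many $i$.

The next lemma isolates the two properties of $e$ used in Section~\ref{sec:model}: (i) makes the cut possible and (ii) produces the popular label. We will apply it in a forcing extension, where $\lambda$ and the members of $K$ may have ceased to be cardinals, so it is stated for ordinals.

\begin{lemma}\label{lem:edges}
Let $\lambda$ be a limit ordinal that is not a regular cardinal, let $K\subset\lambda$ be a cofinal set of infinite ordinals, and let $L=\{(\mu,t):\mu\in K,\ t<\mu\}$. Call $\mu$ the \emph{level} of $(\mu,t)$. There is a function $e$ with $\operatorname{dom}(e)\subset L$ and values in $[\lambda]^2$ such that: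
\begin{itemize}
\item[(i)] if $l_1,\dots,l_m\in\operatorname{dom}(e)$ have distinct levels, then $e(l_1),\dots,e(l_m)$ are distinct and form a forest;
\item[(ii)] for every $o:\operatorname{dom}(e)\to\lambda$ with $o(l)\in e(l)$ for all $l$, there is $i<\lambda$ with $|o^{-1}\{i\}|=|\lambda|$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Case A: $\lambda$ is not a cardinal.} Then $|\lambda|<\lambda$, so there is $\mu\in K$ with $|\lambda|\le\mu<\lambda$, and $|\mu|=|\lambda|$. One level suffices: let $\operatorname{dom}(e)=\{\mu\}\times\mu$ and $e(l)=\{0,1\}$ for all $l$. In (i) we have $m\le1$. In (ii), $o$ maps a set of infinite cardinality $|\lambda|$ into $\{0,1\}$, so one fiber has cardinality $|\lambda|$.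

\emph{Case B: $\lambda$ is a singular cardinal.} Let $\theta=\operatorname{cf}(\lambda)<\lambda$. Since $\lambda$ is a limit cardinal, $\chi=\theta^{++}<\lambda$. Take $S\subset\chi$ and $a_i$ $(i\in S)$ from Lemma~\ref{lem:functions}, and write $\Delta(i,j)$ for $\Delta(a_i,a_j)$. Choose a strictly increasing sequence $(\mu_\nu)_{\nu<\theta}$ in $K$, cofinal in $\lambda$, with $\mu_0\ge\chi$. Let $\mathcal E_\nu=\{\{i,j\}\in[S]^2:\Delta(i,j)=\nu\}$. If $\mathcal E_\nu\ne\emptyset$, then $|\mathcal E_\nu\times\mu_\nu|=|\mu_\nu|$ because $|\mathcal E_\nu|\le\chi\le|\mu_\nu|$; a bijection $\mu_\nu\to\mathcal E_\nu\times\mu_\nu$ followed by the first projection is a map $e_\nu:\mu_\nu\to\mathcal E_\nu$ all of whose fibers have cardinality $|\mu_\nu|$. Put $e(\mu_\nu,t)=e_\nu(t)$ for all $\nu$ with $\mathcal E_\nu\ne\emptyset$ and all $t<\mu_\nu$.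

(i) Indices of distinct levels are sent to pairs with distinct values of $\Delta$. These pairs are distinct, and they form a forest by Lemma~\ref{lem:rainbow}, applied through the bijection $i\mapsto a_i$.

(ii) Let $o$ be given. For $p\in\mathcal E_\nu$, the map $t\mapsto o(\mu_\nu,t)$ sends the fiber $e_\nu^{-1}\{p\}$, of infinite cardinality $|\mu_\nu|$, into the two-element set $p$. So some $o^*(p)\in p$ is attained $|\mu_\nu|$ times. For $i\in S$ let $N_i$ be the set of $\nu<\theta$ such that $i=o^*(p)$ for some $p\in\mathcal E_\nu$. Suppose that every $N_i$ is bounded in $\theta$, and let $b(i)=\sup N_i<\theta$. Lemma~\ref{lem:functions} gives $i\ne j$ with $\nu=\Delta(i,j)>\max(b(i),b(j))$. For $p=\{i,j\}\in\mathcal E_\nu$ we have $\nu\in N_{o^*(p)}$, so $\nu\le b(o^*(p))$, a contradiction. Hence some $N_i$ is unbounded in $\theta$, and $|o^{-1}\{i\}|\ge|\mu_\nu|$ for all $\nu\in N_i$. The ordinals $\mu_\nu$ $(\nu\in N_i)$ are cofinal in the limit cardinal $\lambda$, so their cardinalities have supremum $\lambda$. Thus $\lambda\le|o^{-1}\{i\}|\le|L|\le|\lambda\times\lambda|=\lambda$.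
\end{proof}

In Case B singularity gives $\theta^{++}<\lambda$, so that every level is large enough to cover every edge of $\mathcal E_\nu$.

\section{Forcing with open sets}\label{sec:forcing}

Let $D$ be dense in $X$ and $D\subset D_0\cup D_1$. Neither $D_k$ need be dense, but every nonempty open $U$ contains a nonempty open set in which $D_0$ or $D_1$ is dense: if a nonempty open $W\subset U$ misses $D_0$, then $D_1\supset D\cap W$ is dense in $W$. So the choice $o(l)$ of Section~\ref{sec:model} can be made locally for one $l$. It must be made for $\lambda$ many $l$ at once, and there may be no single open set that serves them all. A generic filter of open sets is the object that makes all these choices coherently.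

Let $\mathbb P$ be the set of nonempty open subsets of $X$, called \emph{conditions}, ordered by inclusion. A \emph{filter} is a nonempty upward closed $G\subset\mathbb P$ in which any two members have a common lower bound in $G$; equivalently, $G$ is nonempty, upward closed and closed under finite intersections. It is \emph{generic} over the universe $V$ if it meets every $\mathcal D\in V$, $\mathcal D\subset\mathbb P$, such that each condition contains a member of $\mathcal D$. Elements of the extension $V[G]$ are the values $\dot z^G$ of names $\dot z\in V$; we identify elements of $V$ with their canonical names. For each formula $\varphi$ with names as parameters, the relation $U\Vdash\varphi$ is definable in $V$, and it holds if and only if $\varphi$ is true in $V[G]$ for every generic $G\ni U$. We use the following standard facts.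
\begin{itemize}
\item[(F1)] $V[G]$ is a model of ZFC that contains $V$ and $G$ and has the same ordinals as $V$; $\varphi$ holds in $V[G]$ if and only if some $U\in G$ forces $\varphi$.
\item[(F2)] If $U\Vdash\varphi$ and $W\subset U$ is a condition, then $W\Vdash\varphi$. No condition forces both $\varphi$ and $\neg\varphi$. If every condition $W\subset U$ contains a condition that forces $\varphi$, then $U\Vdash\varphi$.
\item[(F3)] If $A\in V$ and $U\Vdash\dot z\in A$, then there are a condition $W\subset U$ and $a\in A$ with $W\Vdash\dot z=a$.
\item[(F4)] (Maximal principle.) If every condition forces $\exists z\,\varphi(z)$, then there is a name $\dot z$ such that every condition forces $\varphi(\dot z)$.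
\item[(F5)] If $\varphi$ has only bounded quantifiers and its parameters are in $V$, then $U\Vdash\varphi$ if and only if $\varphi$ holds in $V$.
\end{itemize}
As usual, an argument in $V[G]$ for an arbitrary generic $G$ is a proof that its conclusion is forced by every condition. (One may take for $V$ a countable transitive model of a large finite fragment of ZFC, over which every condition lies in a generic filter.) The sets that we construct are defined in $V$ from the relation $\Vdash$, so the result is a theorem of ZFC.

Since conditions are open sets, each statement has a region where it is forced. Let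
\[
\|\varphi\|=\bigcup\{U\in\mathbb P:U\Vdash\varphi\}.
\]

\begin{lemma}\label{lem:value}
If $x\in\|\varphi_1\|\cap\dots\cap\|\varphi_m\|$, then some condition $W\ni x$ forces all of $\varphi_1,\dots,\varphi_m$. In particular, if no condition forces both $\varphi$ and $\psi$, then $\|\varphi\|\cap\|\psi\|=\emptyset$.
\end{lemma}

\begin{proof}
Take $U_k\ni x$ with $U_k\Vdash\varphi_k$. Then $W=U_1\cap\dots\cap U_m$ is open and contains $x$, and (F2) applies.
\end{proof}

For $A\subset X$ with $A\in V$, call $A$ \emph{$G$-positive} if $A\cap U\ne\emptyset$ for all $U\in G$. A superset of a $G$-positive set is $G$-positive. Part (b) of the next lemma restores the property of ideals that fails for dense sets, and part (a) converts positivity back into density.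

\begin{lemma}\label{lem:positive}
Let $A,A_0,A_1\subset X$ be in $V$.
\begin{itemize}
\item[(a)] $U\Vdash$ ``$A$ is positive'' if and only if $A\cap U$ is dense in $U$.
\item[(b)] If $A_0\cup A_1$ is $G$-positive, then $A_0$ or $A_1$ is $G$-positive.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $A\cap U$ be dense in $U$, let $G\ni U$ be generic and let $W\in G$. Then $U\cap W\in G$ is a nonempty open subset of $U$, so it meets $A$, and so does $W$. Conversely, if a condition $W\subset U$ misses $A$, then $A$ is not $G$-positive for any $G\ni W$. So $W$ forces that $A$ is not positive, and by (F2) $U$ does not force that $A$ is positive.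

(b) If $W_k\in G$ misses $A_k$ for $k=0,1$, then $W_0\cap W_1\in G$ misses $A_0\cup A_1$.
\end{proof}

\begin{remark}\label{rem:trivial}
For the topology $\tau_I$ any two conditions intersect, so $G=\mathbb P$ is itself a generic filter, $V[G]=V$, and $G$-positive means $I$-positive. For $\tau_I$ the proof below is the argument of Section~\ref{sec:model} with $e$ taken from Lemma~\ref{lem:edges}.
\end{remark}

\section{Proof of Theorem~\ref{thm:refined}}\label{sec:proof}

Let $L=\{(\mu,t):\mu\in K,\ t<\mu\}$, so that we are given dense sets $D_l$ $(l\in L)$.

The choice function $o$ will be defined from $G$, so it lies in $V[G]$, and property (ii) of a function $e$ obtained in $V$ covers only functions $o\in V$. We therefore apply Lemma~\ref{lem:edges} in $V[G]$. The price is that $e$ is only a name in $V$, whereas the cut has to be made in $V$: the edge attached to $D_l$ now varies over the space. The cut survives because property (i) concerns finitely many indices at a time, and finitely many statements forced near a point $x$ are forced by one neighborhood of $x$.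

\medskip\noindent\textbf{Step 1: the name $\dot e$.} A cofinal subset of $\lambda$ of order type $\operatorname{cf}^V(\lambda)<\lambda$ belongs to $V[G]$, so in $V[G]$ the limit ordinal $\lambda$ is not a regular cardinal. This is the only use of the singularity of $\lambda$. The set $K$ is still a cofinal set of infinite ordinals, and $L$ is defined from $K$ as before. By (F1), Lemma~\ref{lem:edges} holds in $V[G]$, and by (F4) there is a name $\dot e$ that every condition forces to be as in Lemma~\ref{lem:edges} for $\lambda$, $K$, $L$.

\medskip\noindent\textbf{Step 2: the cut, in $V$.} For $l\in L$ and $p\in[\lambda]^2$ let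
\[
O_{l,p}=\|\,l\in\operatorname{dom}(\dot e)\wedge\dot e(l)=p\,\|.
\]
By Lemma~\ref{lem:value}, $O_{l,p}\cap O_{l,p'}=\emptyset$ for $p\ne p'$. For $x\in X$ let $R_x$ be the set of $l\in L$ such that $x\in D_l$ and $x\in O_{l,p}$ for some $p$, and for $l\in R_x$ let $p_x(l)$ be this unique $p$. The sets $D_l$ of one level are disjoint, so the elements of $R_x$ have distinct levels.

Let $l_1,\dots,l_m\in R_x$ be distinct. By Lemma~\ref{lem:value} some condition $W$ forces $\dot e(l_k)=p_x(l_k)$ for all $k\le m$. It also forces property (i) of $\dot e$, so it forces that $p_x(l_1),\dots,p_x(l_m)$ are distinct and form a forest. This is a statement with bounded quantifiers about finitely many pairs of ordinals, so it is true in $V$ by (F5). Hence $p_x$ is injective on $R_x$, and since a cycle has finitely many edges, $\Gamma_x=\{p_x(l):l\in R_x\}$ is a forest. Let $\sigma_x$ be given by Lemma~\ref{lem:forest} for $\Gamma_x$ and put $o_x=\sigma_x\circ p_x$. Then $o_x:R_x\to\lambda$ is injective and $o_x(l)\in p_x(l)$. Define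
\[
D_{l,i}=\{x\in D_l:\ l\in R_x,\ o_x(l)=i\}\qquad(l\in L,\ i<\lambda).
\]
Injectivity of $o_x$ gives
\begin{equation}\label{eq:disj}
D_{l,i}\cap D_{l',i}=\emptyset\qquad(l\ne l',\ i<\lambda).
\end{equation}
If $x\in D_l\cap O_{l,\{i,j\}}$, then $l\in R_x$ and $o_x(l)\in p_x(l)=\{i,j\}$, so
\begin{equation}\label{eq:cover}
D_l\cap O_{l,\{i,j\}}\subset D_{l,i}\cup D_{l,j}.
\end{equation}

\medskip\noindent\textbf{Step 3: a popular label, in $V[G]$.} Let $e=\dot e^G$, and let $l\in\operatorname{dom}(e)$ with $e(l)=\{i,j\}$. By (F1) some $U\in G$ forces this, so $U\subset O_{l,\{i,j\}}$. The set $D_l\cap U$ is dense in $U$, hence $G$-positive by Lemma~\ref{lem:positive}(a). By \eqref{eq:cover} it is contained in $D_{l,i}\cup D_{l,j}$, so one of these two sets is $G$-positive by Lemma~\ref{lem:positive}(b). For each $l\in\operatorname{dom}(e)$ choose $o(l)\in e(l)$ with $D_{l,o(l)}$ $G$-positive. By property (ii) there is $i^*<\lambda$ with $|o^{-1}\{i^*\}|=|\lambda|$ in $V[G]$, so there is an injection $s:\lambda\to o^{-1}\{i^*\}\subset L$. Since $G$ was arbitrary, (F4) gives names $\dot\imath,\dot s$ such that every condition forces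
\begin{equation}\label{eq:names}
\dot\imath<\lambda,\quad \dot s:\lambda\to L\text{ is injective},\quad D_{\dot s(\eta),\dot\imath}\text{ is positive for all }\eta<\lambda.
\end{equation}

\medskip\noindent\textbf{Step 4: the dense sets, in $V$.} The $\eta$-th positive set $D_{s(\eta),i^*}$ depends on $G$. We use each candidate $D_{l,i}$ on the region where it is forced to be that set. For $\eta,i<\lambda$ and $l\in L$ let
\[
O_{\eta,l,i}=\|\,\dot\imath=i\wedge\dot s(\eta)=l\,\|,\qquad
E_\eta=\bigcup_{l\in L,\ i<\lambda}\bigl(D_{l,i}\cap O_{\eta,l,i}\bigr),
\]
and let $\mathcal U_\eta$ be the family of the nonempty sets $O_{\eta,l,i}$ $(l\in L,\ i<\lambda)$.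

\emph{The sets $E_\eta$ are pairwise disjoint.} Let $x\in D_{l,i}\cap O_{\eta,l,i}$ and $x\in D_{l',i'}\cap O_{\eta',l',i'}$. By Lemma~\ref{lem:value} some condition $W$ forces $\dot\imath=i$, $\dot\imath=i'$, $\dot s(\eta)=l$ and $\dot s(\eta')=l'$. So $i=i'$, and then $l=l'$ by \eqref{eq:disj}. Now $W$ forces $\dot s(\eta)=\dot s(\eta')$, and it forces that $\dot s$ is injective, so $\eta=\eta'$.

\emph{The sets $E_\eta$ and $\bigcup\mathcal U_\eta$ are dense.} Let $U$ be a nonempty open set. By \eqref{eq:names} and two applications of (F3) there are a condition $W\subset U$, $i<\lambda$ and $l\in L$ with $W\Vdash\dot\imath=i\wedge\dot s(\eta)=l$. Then $W\subset O_{\eta,l,i}$, so $U$ meets $\bigcup\mathcal U_\eta$. By \eqref{eq:names}, $W$ forces that $D_{l,i}$ is positive, so $D_{l,i}\cap W$ is dense in $W$ by Lemma~\ref{lem:positive}(a). Therefore $E_\eta\cap U\supset D_{l,i}\cap W\ne\emptyset$.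

\emph{The family $\mathcal U_\eta$.} Fix $\eta$. For $(l,i)\ne(l',i')$ no condition forces two values for $\dot\imath$ or for $\dot s(\eta)$, so $O_{\eta,l,i}\cap O_{\eta,l',i'}=\emptyset$ by Lemma~\ref{lem:value}. Hence $\mathcal U_\eta$ is a disjoint family of open sets, $E_\eta\subset\bigcup\mathcal U_\eta$, and $E_\eta\cap O_{\eta,l,i}=D_{l,i}\cap O_{\eta,l,i}\subset D_l$. This completes the proof of Theorem~\ref{thm:refined}, and with it that of Theorem~\ref{thm:main}.

\begin{remark}
For regular $\lambda$, Step 1 is not available: by Remark~\ref{rem:trivial}, forcing with the open sets of the space in Proposition~\ref{prop:regular} leaves $V$ unchanged, and $\lambda$ stays regular.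
\end{remark}

\section{Consequences}\label{sec:cons}

The hypothesis of Theorem~\ref{thm:main} may be weakened to a local one.

\begin{corollary}\label{cor:local}
Let $\lambda$ be singular. If for every $\mu<\lambda$ every nonempty open subset of $X$ contains a nonempty $\mu$-resolvable subspace, then $X$ is $\lambda$-resolvable.
\end{corollary}

\begin{proof}
Fix $\mu$ with $1<\mu<\lambda$. By Zorn's lemma there is a maximal family $\{Y_s\}$ of pairwise disjoint nonempty $\mu$-resolvable subspaces of $X$. Its union $Y$ is dense: otherwise the nonempty open set $X\setminus\overline Y$ contains a nonempty $\mu$-resolvable subspace that can be added to the family. Let $D^s_t$ $(t<\mu)$ be disjoint dense subsets of $Y_s$. The sets $\bigcup_sD^s_t$ $(t<\mu)$ are pairwise disjoint, and the closure of each contains every $Y_s$, hence $\overline Y=X$. So $X$ is $\mu$-resolvable, and Theorem~\ref{thm:main} applies.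
\end{proof}

For ideal topologies we obtain a theorem of Erd\H{o}s--Tarski type for disjoint positive sets. The sets in it are disjoint, not merely disjoint modulo the ideal.

\begin{corollary}\label{cor:ideal}
Let $I$ be a proper ideal on a set $X$, with no completeness assumed, and let $\lambda$ be singular. If for each $\mu<\lambda$ there are $\mu$ pairwise disjoint $I$-positive sets, then there are $\lambda$ pairwise disjoint $I$-positive sets.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} to $(X,\tau_I)$ and use Lemma~\ref{lem:ideal}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]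
The implication \eqref{eq:impl} holds for $\lambda=\omega$ by Illanes' theorem and for singular $\lambda$ by Theorem~\ref{thm:main}. It fails for uncountable regular $\lambda$ by Proposition~\ref{prop:regular}. For the second form, recall that an infinite $\lambda$ equals $r(X)$ if and only if $X$ is $\mu$-resolvable for all $\mu<\lambda$ but not $\lambda$-resolvable. So both forms say that the infinite cardinals of the form $r(X)$ are exactly the uncountable regular cardinals.
\end{proof}

\begin{thebibliography}{1}

\bibitem{JSS} Istvan Juhasz, Lajos Soukup, Zoltan Szentmiklossy, \emph{D-forced spaces: a new approach to resolvability}, arXiv:math/0609090 (2006).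

\end{thebibliography}
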